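# Gluing regions of a hyperplane arrangement: when is the quotient fan a normal fan?

## 1. Six planes in $\mathbb R^3$ with a non-polytopal quotient fan

**Theorem A.** Let $\mathcal A$ consist of the six planes in $\mathbb R^3$ with normals
$$e_1,\quad e_2,\quad e_3,\quad a=(1,2,1),\quad b=(2,1,1),\quad c=(2,2,1),$$
and let $B$ be the open positive orthant. Then $\mathrm{PR}(\mathcal A,B)$ is a lattice, and it has a congruence $\equiv$, with exactly two non-singleton classes of two regions each, whose quotient fan $\mathcal F_\equiv$ is not polytopal. More generally, for every $(\mathcal A',B')$ whose poset of regions is a lattice, $\mathcal A\times\mathcal A'$ has a non-polytopal quotient fan. So counterexamples exist in every dimension $d\ge3$, and essential ones with $d+3$ hyperplanes exist.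

Let us unpack this. Finitely many hyperplanes through the origin cut $\mathbb R^d$ into open convex cones, the *regions*. Choose a base region $B$, and order the regions by the set of hyperplanes that must be crossed to reach them from $B$. This is the poset of regions $\mathrm{PR}(\mathcal A,B)$. Suppose it is a lattice. A lattice congruence says which regions to glue, and by a theorem of N. Reading the glued pieces are convex cones, forming together with their faces a complete fan $\mathcal F_\equiv$. The question, taken from Vincent Pilaud, Francisco Santos and Günter M. Ziegler, "Celebrating Loday's Associahedron" (arXiv:2305.08471, 2023), is whether this fan is always the normal fan of a polytope.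

The answer is known to be yes for the braid arrangement (Pilaud–Santos; Padrol–Pilaud–Ritter), for graphical arrangements of the skeletal graphs considered by V. Pilaud in "Acyclic reorientation lattices and their lattice quotients", and for the hyperoctahedral arrangement (Padrol–Pilaud–Ritter). Theorem A says that in general the answer is no, and that gluing only two pairs of regions can destroy polytopality.

Two positive theorems show how far Theorem A can be pushed. Theorem B (Section 7) gives a condition in rank 3 under which all quotient fans are polytopal; simplicial arrangements in $\mathbb R^3$ satisfy it. Theorem C (Section 10) says that with at most five hyperplanes, in any dimension, all quotient fans are polytopal whenever the poset of regions is a lattice. So six is the least possible number. Nothing below settles simplicial arrangements of rank at least 4.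

## 2. Regions, walls, congruences and glued cones

Let $\mathcal A$ be a finite central arrangement in $\mathbb R^d$, with fixed base region $B$. For each $H\in\mathcal A$ choose the normal $p=p_H$ that is positive on $B$. We identify $H$ with $p$. The *rank* of $\mathcal A$ is the dimension of the span of the normals, and $\mathcal A$ is *essential* if this is $d$. The closed regions are the maximal cones of a complete fan $\mathcal F$. In an essential arrangement a region is *simplicial* if it has exactly $d$ facets; for $B$ this means that the normals of its facets form a basis. The arrangement is simplicial if all regions are.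

**Definition (poset of regions).** The separating set of a region is the set of hyperplanes separating it from $B$, that is, the set of normals negative on it. A region is determined by this set, and we use one letter $S$ for both. $\mathrm{PR}(\mathcal A,B)$ is the set of regions ordered by inclusion of separating sets. We write $Sp$ for $S\cup\{p\}$, and in Theorem A we write $i$ for $e_i$ inside sets, so $12c=\{e_1,e_2,c\}$.

**Example.** In $\mathbb R^2$ take normals $p=(1,0)$, $m=(1,1)$, $q=(0,1)$, and let $B$ be the open positive quadrant. There are six regions, forming two chains
$$\emptyset\subset p\subset pm\subset pmq,\qquad \emptyset\subset q\subset qm\subset pmq .$$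
The poset is a hexagon, and it is a lattice.

For a Coxeter arrangement of a finite Coxeter group $W$ the poset of regions is the weak order on $W$. We use one known fact: $\mathrm{PR}(\mathcal A,B)$ is never a lattice when $B$ is not simplicial. (It is also known that it is always a lattice when $\mathcal F$ is simplicial.)

**Lemma 1 (generic segments).** Let $x$ be a point of a region $R$, and let $R'$ be another region. For all $y\in R'$ outside finitely many proper subspaces, the segment from $x$ to $y$ meets the hyperplanes of $\mathcal A$ one at a time. Those it meets are exactly the ones separating $R$ from $R'$, each met once.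

*Proof.* Each normal is an affine function along the segment and is nonzero at both ends. So it vanishes once if the signs at the ends differ, and not at all otherwise. If two distinct hyperplanes $H_1,H_2$ were met at the same point $z$, then $z\ne x$, so $y$ lies in the span of $x$ and $H_1\cap H_2$, which has dimension at most $d-1$. $\square$

Three consequences will be used repeatedly.

* If $S\subset S'$ are regions, a generic segment between them passes through a chain of regions adding one normal of $S'\setminus S$ at a time. So covers are exactly the inclusions adding one element, and the poset is graded by cardinality.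
* If $S$ and $Sp$ are both regions ($p\notin S$), a segment between them crosses only $p^\perp$. Near the crossing point no other normal changes sign, so the two regions share a facet in $p^\perp$. The pair $(S,p)$ is called a **wall**. A hyperplane $p$ is a *wall of $B$* if $(\emptyset,p)$ is a wall, i.e. if $p^\perp$ carries a facet of $B$.
* If $S\neq\emptyset$, the first crossing on a generic segment from $S$ to $B$ is in some $s\in S$, and $(S\setminus\{s\},s)$ is a wall.

**Definition (congruence, quotient fan).** Let $\mathrm{PR}(\mathcal A,B)$ be a lattice. A congruence is an equivalence relation $\equiv$ such that $x\equiv x'$ implies $x\vee z\equiv x'\vee z$ and $x\wedge z\equiv x'\wedge z$ for all $z$. The maximal cones of $\mathcal F_\equiv$ are the unions of the closed regions in each class. A wall $(S,p)$ is *contracted* if $S\equiv Sp$, and *kept* otherwise.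

**Lemma 2.** Classes are order-convex, and each class has a minimum. Two regions are congruent if and only if they can be joined by crossing contracted walls only.

*Proof.* If $x\le y\le z$ and $x\equiv z$, then $y=x\vee y\equiv z\vee y=z$. If $x\equiv y$, then $x=x\wedge x\equiv x\wedge y$; so a class is closed under meets and, being finite, has a minimum. A chain of covers from the minimum to any element of the class stays in the class by convexity, so it consists of contracted walls. Hence any two elements of a class are joined through its minimum. The converse is transitivity. $\square$

**Example.** In the hexagon above glue only $p$ with $pm$. Here $pm$ is the only upper cover of $p$, and $p$ the only lower cover of $pm$. If $z\le p$, then $z\vee p=p\equiv pm=z\vee pm$. Otherwise $z\vee p>p$, hence $z\vee p\ge pm$ and $z\vee p=z\vee pm$. Meets are dual, so this is a congruence. The glued cone is the quadrant $x_1\le0\le x_2$, and the quotient fan has five maximal cones.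

**Definition (polytopal).** For a polytope $Q$ and a vertex $v$, the normal cone of $v$ is the set of $x$ with $\langle v,x\rangle=\max_{u\in Q}\langle u,x\rangle$. These cones and their faces form the normal fan of $Q$. If $Q$ is not full-dimensional, the cones share a linear subspace; this is allowed. A complete fan is polytopal if it is the normal fan of a polytope.

**Example.** The five-cone fan just described is the normal fan of the pentagon with vertices
$$v_\emptyset=(2,2),\quad v_p=v_{pm}=(0,2),\quad v_{pmq}=(0,0),\quad v_{qm}=(1,0),\quad v_q=(2,1).$$
At $(0,2)$, for instance, the two edges have outer normals $(0,1)$ and $(-1,0)$, so the normal cone is the glued quadrant. At $(2,1)$ the outer normals are $(1,0)$ and $(1,-1)$, and the cone between them is the region $q$.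

## 3. Regions around a codimension-two face, and arrangements of lines

Let $X$ be a codimension-2 flat, i.e. the intersection of two distinct hyperplanes of $\mathcal A$. Fix $\beta\in B$ and, in this section, scale normals so that $\langle\beta,p\rangle=1$; this does not affect regions. The normals of the hyperplanes containing $X$ lie in the plane $X^\perp$, on the line $\{u\in X^\perp:\langle\beta,u\rangle=1\}$. List them in order along this line as $p_1,\dots,p_k$, $k\ge2$.

**Definition.** The hyperplanes $p_1$ and $p_k$ are *basic* at $X$; the others are *inner* at $X$. Each inner normal is a strict convex combination of $p_1$ and $p_k$. (Without the scaling, it is a positive combination, so nothing depends on $\beta$.)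

In the hexagon example, $m=p+q$ is inner at $X=\{0\}$, and $p,q$ are basic.

Let $\tau$ be a face of $\mathcal F$ that spans $X$, and let $S_0$ be the set of normals that are negative on $\operatorname{relint}\tau$. For any $y$, the values $\langle p_i,y\rangle$ are those of an affine function on the line carrying the $p_i$. So the set of $p_i$ negative at $y$ is a prefix or a suffix of $p_1,\dots,p_k$ whenever none vanishes. All $2k$ prefixes and suffixes occur: affine functions on that line are exactly the linear functionals on $X^\perp$. Hence for small perturbations of a point of $\operatorname{relint}\tau$ we see exactly the regions $S_0P$ with $P$ a prefix or suffix. They form the whole interval $[S_0,\,S_0p_1\cdots p_k]$. Indeed, if $T$ lies in this interval, $y\in T$ and $x\in\operatorname{relint}\tau$, then $x+\varepsilon y\in T$ for small $\varepsilon>0$, since the hyperplanes not containing $X$ have the sign of $x$, as in $T$, and those containing $X$ have the sign of $y$.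

So the interval is a $2k$-gon, made of a prefix chain and a suffix chain. Each $p_j$ has two walls at $\tau$, one on each chain.

**Lemma 3.** Let $\mathrm{PR}(\mathcal A,B)$ be a lattice with a congruence. (i) The two walls of $p_1$ at $\tau$ are both kept or both contracted; likewise for $p_k$. (ii) If some wall of an inner hyperplane at $\tau$ is kept, then all four walls of $p_1,p_k$ at $\tau$ are kept.

*Proof.* The join of $S_0p_1$ and $S_0p_k$ lies in the interval and contains $p_1$ and $p_k$; a prefix or suffix containing both is everything, so the join is $S_0p_1\cdots p_k$. Dually, the meet of $S_0p_2\cdots p_k$ and $S_0p_1\cdots p_{k-1}$ omits $p_1$ and $p_k$, so it is $S_0$.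

Suppose $S_0\equiv S_0p_1$. Joining with $S_0p_k$ gives $S_0p_k\equiv S_0p_1\cdots p_k$. By order-convexity, the whole suffix chain above $S_0p_k$ is contracted. It contains the other wall $(S_0p_2\cdots p_k,p_1)$ of $p_1$ and the inner walls on the suffix side.

Suppose $S_0p_2\cdots p_k\equiv S_0p_1\cdots p_k$. Meeting with $S_0p_1\cdots p_{k-1}$ gives $S_0\equiv S_0p_1\cdots p_{k-1}$. So the prefix chain up to that element is contracted; it contains the first wall of $p_1$ and the inner walls on the prefix side.

Thus if one wall of $p_1$ is contracted, both are, and then so are all inner walls. Reversing the order gives the same for $p_k$. Both claims follow. $\square$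

**Lemma 4 (rank at most 2).** If $\mathcal A$ is essential of rank at most 2 and $\mathrm{PR}(\mathcal A,B)$ is a lattice, then every quotient fan is polytopal.

*Proof.* In rank 0 there is one cone, and $Q$ is a point. In rank 1 the two half-lines are glued or not, and $Q$ is a point or a segment. In rank 2 apply Lemma 3 with $\tau=\{0\}$, $S_0=\emptyset$; the walls are now rays. By Lemma 2 the maximal cones are what remains when the contracted rays are erased. Lemma 3 leaves three cases. If nothing is kept, the fan is the plane and $Q$ is a point. If exactly one basic line is kept, then no inner ray is kept, the fan consists of two half-planes and $Q$ is a segment orthogonal to that line. If both basic lines are kept, perhaps with some inner rays, all maximal cones are sectors of angle less than $\pi$. Let $u_1,\dots,u_n$ be the unit vectors along the kept rays. The polygon $\{v:\langle u_i,v\rangle\le1\text{ for all }i\}$ is bounded, is circumscribed to the unit circle, and touches it along an edge with outer normal $u_i$ for each $i$. Its normal fan has exactly these rays. $\square$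

## 4. Edge weights of a polytope, and how a repair travels

Polytopality can be tested through the edges of the polytope. In the pentagon, $v_\emptyset-v_p=2p$, $v_p-v_{pm}=0\cdot m$, $v_q-v_{qm}=1\cdot m$, and so on: crossing a wall subtracts a multiple of its normal, and the multiple is $0$ exactly at the contracted wall.

**Lemma 5.** Suppose $\mathcal F_\equiv$ is the normal fan of $Q$. For a region $S$ let $v_S$ be the vertex of $Q$ whose normal cone contains $S$. Then for each wall $(S,p)$
$$v_S-v_{Sp}=\omega(S,p)\,p,\qquad \omega(S,p)\ge0,\qquad \omega(S,p)=0\iff S\equiv Sp .$$
Moreover:

* (square rule) if $S,\ Sp,\ Sp',\ Spp'$ are all regions, then $\omega(S,p)=\omega(Sp',p)$;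
* (hexagon rule) if $q=p+r$, and $S,Sp,Spq,Spqr$ and $S,Sr,Srq,Srqp$ are chains of regions, then
$$\omega(Sp,q)+\omega(Spq,r)=\omega(S,r)+\omega(Sr,q).$$

*Proof.* Let $h(x)=\max_{v\in Q}\langle v,x\rangle$. It equals $\langle v_S,x\rangle$ on $S$, and on the closure of $S$ by continuity. So the linear forms $v_S$ and $v_{Sp}$ agree on the common facet, a full-dimensional piece of $p^\perp$, and their difference is a multiple $\omega(S,p)p$. On $S$ we have $\langle v_S-v_{Sp},x\rangle\ge0$ and $p>0$, hence $\omega(S,p)\ge0$. It is zero iff $v_S=v_{Sp}$, iff $S$ and $Sp$ lie in the same maximal cone, iff $S\equiv Sp$.

For the square, compute $v_S-v_{Spp'}$ along both paths: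
$$\omega(S,p)p+\omega(Sp,p')p'=\omega(S,p')p'+\omega(Sp',p)p .$$
Distinct normals $p,p'$ are independent; compare coefficients of $p$. For the hexagon,
$$\omega(S,p)p+\omega(Sp,q)q+\omega(Spq,r)r=\omega(S,r)r+\omega(Sr,q)q+\omega(Srq,p)p .$$
Substitute $q=p+r$ and compare coefficients of $r$. $\square$

A sensible plan for proving polytopality is to run this backwards: find weights that are positive on kept walls, zero on contracted ones, and that close up around every codimension-2 face. Start from weight $1$ everywhere (a sum of segments), put $0$ on contracted walls, and repair the damage at each codimension-2 face by changing the weights of the basic hyperplanes there. In rank 2 a repair is always possible by Lemma 4. In the pentagon the inner $m$ has weight $0$ on one side and $1$ on the other, and the basic weights go from $1$ to $2$ to compensate.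

In rank 3 this plan stops working at an identifiable point. Intersect with the sphere $S^2$: hyperplanes become great circles, codimension-2 faces become vertices $x$, walls become arcs. Suppose $c=a+e_1$ is inner at a vertex $x$, and its two weights there differ. The hexagon rule forces the weight of the basic circle $a$ to change at $x$ by a determined amount. By the square rule the weight of $a$ cannot change where only two circles meet. If $a$ meets three or more circles only at $x$ and $-x$, the change travels unaltered along half the circle to $-x$, and there the hexagon rule turns it back into a prescribed change of the weight of $c$. So the two antipodal vertices are coupled, whereas nothing in the lattice couples them.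

This suggests how to break the plan: contract arcs of $c$ at $x$ and at $-x$ so that the required changes have incompatible signs. If an arc of $c$ is contracted but its continuation is not, then by Lemma 3(i) $c$ must be inner at the endpoint between them. To contract a single arc we want $c$ inner at both endpoints, hence two relations $c=a+e_1=b+e_2$. With $e_3$ added to bound a simplicial base region, that makes six planes.

## 5. The twenty-eight regions of the six planes, and their lattice

Throughout Sections 5 and 6, $\mathcal A$ and $B$ are as in Theorem A, with normals as given (not rescaled). Note
$$c=a+e_1=b+e_2. \tag{1}$$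

**Step 1 (find all regions).** The purpose is a complete list of separating sets. All six forms are positive on $B$. We run through the sign patterns of $(x_1,x_2,x_3)$, writing $a,b,c$ also for the values of the forms at $x$.

*Signs $-++$.* By (1), $c=a+x_1<a$ and $b=c-x_2<c$. So $a<0$ forces $c<0$, which forces $b<0$. The possible sets are $1,\,1b,\,1bc,\,1abc$. They occur at $(-1,2,2)$, $(-5,6,1)$, $(-4,3,1)$, $(-4,1,1)$, where $(a,b,c)$ takes the values $(5,2,4)$, $(8,-3,3)$, $(3,-4,-1)$, $(-1,-6,-5)$.

*Signs $+-+$.* Swapping the first two coordinates exchanges $e_1\leftrightarrow e_2$, $a\leftrightarrow b$ and fixes $e_3,c,B$. The sets are $2,\,2a,\,2ac,\,2abc$.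

*Signs $++-$.* Now $a=c-x_1<c$ and $b=c-x_2<c$, so $c<0$ forces $a,b<0$. The possible sets are $3,\,3a,\,3b,\,3ab,\,3abc$. They occur at $(1,1,-1)$, $(7,1,-10)$, $(1,7,-10)$, $(3,3,-10)$, $(1,1,-10)$, where $(a,b,c)$ is $(2,2,3)$, $(-1,5,6)$, $(5,-1,6)$, $(-1,-1,2)$, $(-7,-7,-6)$.

*Signs $+++$.* Only $\emptyset$.

These are $4+4+5+1=14$ regions. The map $x\mapsto-x$ complements separating sets and exchanges the remaining sign patterns with these, giving 14 more. With $U=123abc$, the 28 regions by cardinality are:

* 0: $\emptyset$
* 1: $1,\ 2,\ 3$
* 2: $1b,\ 2a,\ 3a,\ 3b,\ 12,\ 13,\ 23$
* 3: $1bc,\ 2ac,\ 3ab,\ 12c,\ 13b,\ 23a$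
* 4: $1abc,\ 2abc,\ 3abc,\ 13bc,\ 23ac,\ 12bc,\ 12ac$
* 5: $12abc,\ 13abc,\ 23abc$
* 6: $U$

**Step 2 (a criterion for being a lattice).** The purpose is to reduce the lattice property to a short table.

*Claim.* A finite bounded poset in which any two elements covering a common element have a join is a lattice.

*Proof.* By downward induction on $z$ we show that any $x,y\ge z$ have a join. If $x=z$ or $y=z$ this is trivial. Otherwise choose covers $x'\le x$ and $y'\le y$ of $z$. If $x'=y'$, use induction at $x'$. If not, $w=x'\vee y'$ exists by hypothesis; $x\vee w$ exists by induction at $x'$; and $J=y\vee(x\vee w)$ exists by induction at $y'$. Any upper bound of $x,y$ is above $x',y'$, hence above $w$, hence above $x\vee w$, hence above $J$. So $J=x\vee y$. With $z=\hat0$ all joins exist. The meet of two elements is then the join of their finitely many common lower bounds, of which $\hat0$ is one. $\square$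

**Step 3 (check the table).** The purpose is to verify the hypothesis of the claim. Covers add one element, so they can be read off the list. In each case the join given is contained in every listed set that contains the union.

* $\emptyset$ (covers $1,2,3$): $1\vee2=12$, $1\vee3=13$, $2\vee3=23$.
* $1$ (covers $1b,12,13$): $1b\vee12=12bc$, $1b\vee13=13b$, $12\vee13=U$.
* $2$ (covers $2a,12,23$): $2a\vee12=12ac$, $2a\vee23=23a$, $12\vee23=U$.
* $3$ (covers $3a,3b,13,23$): $3a\vee3b=3ab$, $3a\vee13=13abc$, $3a\vee23=23a$, $3b\vee13=13b$, $3b\vee23=23abc$, $13\vee23=U$.
* $1b$ (covers $1bc,13b$): $13bc$. $2a$ (covers $2ac,23a$): $23ac$.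
* $3a$ (covers $3ab,23a$): $23abc$. $3b$ (covers $3ab,13b$): $13abc$.
* $1bc$ (covers $1abc,12bc,13bc$): $1abc\vee12bc=12abc$, $1abc\vee13bc=13abc$, $12bc\vee13bc=U$.
* $2ac$ (covers $2abc,12ac,23ac$): $2abc\vee12ac=12abc$, $2abc\vee23ac=23abc$, $12ac\vee23ac=U$.
* $12c$ (covers $12ac,12bc$): $12abc$.
* $1abc$ (covers $12abc,13abc$), $2abc$ (covers $12abc,23abc$), $3abc$ (covers $13abc,23abc$): $U$ each time.

Most joins equal the union of the two sets. In the others, one checks for instance that the listed sets containing $1,2,b$ are $12bc,12abc,U$, with least element $12bc$; that those containing $1,3,a$ are $13abc,U$; and that only $U$ contains $1,2,3$. The other 14 regions have at most one upper cover: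
$$12\to12c,\quad 13\to13b,\quad 23\to23a,\quad 3ab\to3abc,\quad 13b\to13bc,\quad 23a\to23ac,$$
$$13bc\to13abc,\quad 23ac\to23abc,\quad 12bc\to12abc,\quad 12ac\to12abc,$$
the three sets of size 5 are covered by $U$ alone, and $U$ has no upper cover. So $\mathrm{PR}(\mathcal A,B)$ is a lattice. (This also follows from Björner–Edelman–Ziegler, *Hyperplane arrangements with a lattice of regions*, 1990: in rank 3 the poset of regions is a lattice iff $B$ is simplicial.)

## 6. Two glued pairs that no polytope can glue

**Step 4 (the congruence).** We specify what to glue and check that it is allowed. Let the only non-singleton classes of $\equiv$ be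
$$\{12,\ 12c\}\qquad\text{and}\qquad\{3ab,\ 3abc\}.$$
From the list, $12c$ is the only upper cover of $12$, and $12$ is the only lower cover of $12c$. Likewise $3abc$ is the only upper cover of $3ab$, and $3ab$ the only lower cover of $3abc$. Let $(x,y)$ be either pair, and let $z$ be any region. If $z\le x$, then $z\vee x=x\equiv y=z\vee y$. Otherwise $z\vee x>x$, hence $z\vee x\ge y$, so $z\vee x=z\vee y$. Dually, if $z\ge y$, then $z\wedge y=y\equiv x=z\wedge x$; otherwise $z\wedge y<y$, so $z\wedge y\le x$ and $z\wedge y=z\wedge x$. So $\equiv$ is a lattice congruence.

The glued cones are $\pm\{x_1\le0,\ x_2\le0,\ a\ge0,\ b\ge0\}$. For the plus sign, $a\ge0$ forces $x_3\ge-x_1-2x_2\ge0$, so the cone is the union of the closures of $12$ and $12c$. The other cone is its negative, since $3abc$ and $3ab$ are the complements of $12$ and $12c$.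

Now suppose that $\mathcal F_\equiv$ is the normal fan of a polytope $Q$, and take the weights $\omega$ of Lemma 5.

**Step 5 (carry the weights of $a$ from one triple vertex to its antipode).** Apply the square rule with $p=a$ and successive $p'$:

* with $p'=b,2,3$: $\ \omega(12c,a)=\omega(12bc,a)=\omega(1bc,a)=\omega(13bc,a)$. The squares are $12c,12ac,12bc,12abc$; then $1bc,1abc,12bc,12abc$; then $1bc,1abc,13bc,13abc$.
* with $p'=3,2,b$: $\ \omega(2,a)=\omega(23,a)=\omega(3,a)=\omega(3b,a)$. The squares are $2,2a,23,23a$; then $3,3a,23,23a$; then $3,3a,3b,3ab$.

All these are in the list of regions. So
$$\omega(12c,a)=\omega(13bc,a),\qquad \omega(2,a)=\omega(3b,a). \tag{2}$$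

**Step 6 (relate $a$ to $c$ at the two antipodal hexagons).** Apply the hexagon rule with $p=e_1$, $q=c$, $r=a$, which is allowed since $c=a+e_1$. The chains $2,12,12c,12ac$ and $2,2a,2ac,12ac$ give
$$\omega(12,c)+\omega(12c,a)=\omega(2,a)+\omega(2a,c). \tag{3}$$
The chains $3b,13b,13bc,13abc$ and $3b,3ab,3abc,13abc$ give
$$\omega(13b,c)+\omega(13bc,a)=\omega(3b,a)+\omega(3ab,c). \tag{4}$$

**Step 7 (the sign clash).** Subtracting (4) from (3) and using (2), all weights of $a$ disappear:
$$\omega(12,c)+\omega(3ab,c)=\omega(2a,c)+\omega(13b,c). \tag{5}$$
The left side is $0$, because $12\equiv12c$ and $3ab\equiv3abc$. The right side is positive, because $2a\not\equiv2ac$ and $13b\not\equiv13bc$. This contradiction shows that $\mathcal F_\equiv$ is not polytopal.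

**Step 8 (products).** We pass to higher dimensions. Let $\mathrm{PR}(\mathcal A',B')$ be a lattice, $\mathcal A'$ in $\mathbb R^{d'}$. The hyperplanes of $\mathcal A\times\mathcal A'$ have normals $(p,0)$ and $(0,p')$, its regions are the products $R\times R'$, and with base region $B\times B'$ the separating sets are disjoint unions. So the poset of regions is the product of the two lattices, with coordinatewise joins and meets. Let $(R,R')$ be congruent to $(T,T')$ iff $R\equiv T$ and $R'=T'$; this is a congruence. If its quotient fan were the normal fan of some $Q$, consider the vertices $v_{S\times B'}$. The regions $S\times B'$ and $Sp\times B'$ share a wall with normal $(p,0)$, contracted iff $S\equiv Sp$. Lemma 5 and Steps 5–7 apply word for word to the regions $S\times B'$, with $(p,0)$ in place of $p$, and give the same contradiction. Taking for $\mathcal A'$ the coordinate arrangement of $\mathbb R^{d-3}$ (empty if $d=3$) gives an essential counterexample with $6+(d-3)=d+3$ hyperplanes in $\mathbb R^d$. This proves Theorem A. $\blacksquare$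

## 7. Cut hyperplanes: a condition that restores polytopality in rank 3

**Definition.** A hyperplane of $\mathcal A$ is *cut* if it is inner at some codimension-2 flat.

**Theorem B.** Let $\mathcal A$ be essential in $\mathbb R^3$ with $\mathrm{PR}(\mathcal A,B)$ a lattice. If every $H\in\mathcal A$ that is not a wall of $B$ is cut, then all quotient fans are polytopal. The hypothesis holds whenever $\mathcal A$ is simplicial, for every base region.

*Walls of $B$ are never cut.* Suppose $p$ is a wall of $B$ and $p=\lambda p_1+\mu p_k$ with $\lambda,\mu>0$. On the facet $\overline B\cap p^\perp$ we have $p=0$ and $p_1,p_k\ge0$, so $p_1=p_k=0$ there. The facet spans $p^\perp$, so $p_1$ and $p_k$ are both multiples of $p$, which is impossible for distinct hyperplanes.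

**Example.** For the six planes of Theorem A, three normals are dependent only for $\{e_1,a,c\}$ and $\{e_2,b,c\}$. To see this, look at the 20 determinants. Two of the $e_i$ together with a vector outside their span always give a nonzero coordinate. A triple containing just one $e_i$ reduces to a $2\times2$ minor. For $e_1$ and the pairs $ab,ac,bc$ the minors in coordinates 2, 3 are $1,0,-1$. For $e_2$ they are, in coordinates 1, 3, $-1,-1,0$. For $e_3$ they are, in coordinates 1, 2, $-3,-2,2$. Finally $\det(a,b,c)=1$. On both three-fold flats $c$ is the inner one, by (1). So $c$ is cut, while $a$ and $b$ are neither cut nor walls of $B$. The hypothesis of Theorem B fails, as it must.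

## 8. Balanced weights on the sphere produce a polytope

Let $\mathcal A$ be essential in $\mathbb R^3$, with $\mathrm{PR}(\mathcal A,B)$ a lattice and $\equiv$ a congruence. On $S^2$ write $C_p$ for the great circle of $p$. Its *vertices* are the points where it meets other circles, and these cut it into arcs, the *edges*, which correspond to the walls of $p$. Orient $C_p$ with $\{p>0\}$ on its left. For a function $\omega$ on edges let $\omega_p^{\rm out}(x)$ and $\omega_p^{\rm in}(x)$ be its values on the edges of $C_p$ leaving and arriving at $x$. Let $K$ be the set of kept edges.

**Lemma 6.** If $\omega\ge0$ is positive exactly on $K$ and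
$$\sum_{p\ni x}\bigl(\omega^{\rm out}_p(x)-\omega^{\rm in}_p(x)\bigr)\,p=0\qquad\text{at every vertex }x, \tag{6}$$
where the sum is over the hyperplanes containing $x$, then $\mathcal F_\equiv$ is polytopal.

*Proof.* **Step 1 (integrate the weights to vectors).** To crossing an edge $e$ of $C_{p_e}$ from $p_e<0$ to $p_e>0$ assign the vector $\omega_ep_e$, and its negative to the opposite crossing. Walk counterclockwise around a vertex $x$. An edge leaving $x$ is crossed from its right to its left, i.e. from $p<0$ to $p>0$, contributing $+\omega_p^{\rm out}(x)p$. An edge arriving at $x$ is crossed from its left to its right, contributing $-\omega_p^{\rm in}(x)p$. So (6) says that the total around $x$ is zero. The dual cell complex of $S^2$ has a vertex for each region, an edge for each $e$, and a 2-cell for each $x$, so we have a 1-cocycle with values in $\mathbb R^3$. As $H^1(S^2)=0$, it is a coboundary: there are $v_R\in\mathbb R^3$ with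
$$v_R-v_{R'}=\omega_ep_e\quad\text{for }R,R'\text{ on the positive and negative sides of }e .$$
Congruent regions are joined through contracted walls (Lemma 2), where $\omega=0$. So $v$ is constant on classes; write $v_C$ for a class $C$.

**Step 2 (compare $v_R$ with all other vectors).** Let $x\in R$, and let $R'\ne R$. By Lemma 1 some segment from a point of $R'$ to $x$ meets the hyperplanes one at a time, crossing each separating one once, toward the side of $x$. Each crossing of an edge $e$ adds $\omega_ep_e$ if $\langle p_e,x\rangle>0$ and $-\omega_ep_e$ if $\langle p_e,x\rangle<0$. Summing,
$$\langle v_R-v_{R'},x\rangle=\sum_e\omega_e\,|\langle p_e,x\rangle|\ \ge0,$$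
with equality iff all crossed walls are contracted, and then $R\equiv R'$.

**Step 3 (read off the normal fan).** Let $Q=\operatorname{conv}\{v_R\}$. By Step 2, distinct classes have distinct vectors, and for $x\in R$ the maximum of $\langle\cdot,x\rangle$ on $Q$ is attained exactly at $v_R$. So the vertices of $Q$ are the $v_C$. The normal cone of $v_C$ contains $\overline{\bigcup C}$ and contains no point of a region outside $C$. Regions are dense in $\mathbb R^3$, so the interior of this cone lies in $\overline{\bigcup C}$. A full-dimensional closed convex cone is the closure of its interior, so the normal cone equals $\overline{\bigcup C}$. The normal fan of $Q$ and $\mathcal F_\equiv$ have the same maximal cones and hence coincide. $\square$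

**Remark (each of the two gluings alone is polytopal).** For the six planes, glue only $12$ with $12c$; this is a congruence by the argument of Step 4. Relation (5) now demands $\omega(3ab,c)=\omega(2a,c)+\omega(13b,c)$, and this can be met. The edges of $C_c$ are the walls $(S,c)$ with $S=12,\,2a,\,23a,\,3ab,\,13b,\,1b$. Give them weights $0,1,1,2,1,1$. On $C_a$ put $2$ on $(12c,a),(12bc,a),(1bc,a),(13bc,a)$ and $1$ on $(2,a),(23,a),(3,a),(3b,a)$. On the circle of $e_1$ put $2$ on $(2,1),(\emptyset,1),(3,1),(3b,1)$ and $1$ on $(2ac,1),(2abc,1),(23abc,1),(3abc,1)$. On $C_b$ and the circle of $e_2$ use the images under $1\leftrightarrow2$, $a\leftrightarrow b$, and on the circle of $e_3$ put $1$. By the example in Section 7, more than two circles meet only at the antipodal pairs belonging to $\{e_1,a,c\}$ and $\{e_2,b,c\}$. In the lists for $a$ and $e_1$, consecutive edges are separated by a vertex where only two circles meet, and the weight does not change there. The same holds on $C_c$ at its two crossings with the circle of $e_3$, between $(1b,c)$ and $(13b,c)$ and between $(2a,c)$ and $(23a,c)$. Around the hexagon from $2$ to $12ac$ the two chains give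
$$2e_1+0\cdot c+2a\quad\text{and}\quad a+c+e_1,$$
equal by (1); around the one from $3b$ to $13abc$ they give
$$2e_1+c+2a\quad\text{and}\quad a+2c+e_1,$$
again equal. The other two hexagons follow by symmetry. So (6) holds, and Lemma 6 applies. Gluing only $3ab$ with $3abc$ gives the negative of this fan, the normal fan of $-Q$.

## 9. Proof of Theorem B: a maximum principle on the dual side

Rather than constructing weights, we show that the dual system cannot be solved. Recall **Stiemke's lemma**: for a real matrix $M$, either there is a vector $\omega$ with all entries positive and $M\omega=0$, or there is $y$ with $y^{T}M\ge0$ entrywise and $y^{T}M\ne0$.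

Let $\mathcal A,B$ be as in Theorem B and $\equiv$ a congruence. Since the poset is a lattice, $B$ is simplicial, so the normals of its three walls form a basis. Fix $\beta\in B$ and scale normals so that $\langle\beta,p\rangle=1$.

**Step 1 (dualize).** We look for $\omega>0$ on $K$, extended by $0$, satisfying (6). An edge of $C_p$ from $x$ to $x'$ enters (6) with $+p$ at $x$ and $-p$ at $x'$. By Stiemke's lemma, either such $\omega$ exists, and Lemma 6 finishes, or there are vectors $y_x\in\mathbb R^3$, one per vertex, such that with $f_p(x)=\langle y_x,p\rangle$
$$f_p(x)-f_p(x')\ge0\quad\text{for every }e\in K\text{ on }C_p\text{ running from }x\text{ to }x', \tag{7}$$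
with at least one strict inequality. Assume the latter; in particular $K\ne\emptyset$.

**Step 2 (normalize on the walls of $B$).** Let $D$ be the set of pairs $(x,p)$ with $x$ a vertex of $C_p$ such that at least one edge of $C_p$ at $x$ is kept. A wall $q$ of $B$ is not cut, so it is basic at all its vertices. By Lemma 3(i), going from vertex to vertex, $C_q$ is entirely kept or entirely contracted. If it is kept, (7) says that $f_q$ does not increase along $C_q$; going once around, $f_q$ is constant. The wall normals are a basis, so there is a vector $y$ with $\langle y,q\rangle$ equal to this constant for each kept wall $q$. Replacing every $y_x$ by $y_x-y$ does not affect (7). So we may assume $f_q=0$ on $C_q$ for every kept wall $q$ of $B$.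

**Step 3 (the maximum of $f$ on $D$ is at most $0$).** Let $V=\max_Df$ and suppose $V>0$. Put
$$T=\{(x,p)\in D:f_p(x)=V\},\qquad N=\{p:(x,p)\in T\text{ for some }x\}.$$
Let $p$ be an extreme point of $\operatorname{conv}N$; then $p\in N$. Let $(x,p)\in T$. If $p$ were a wall of $B$, then $C_p$ would be kept and $f_p(x)=0\ne V$. So $p$ is not a wall of $B$, and by hypothesis it is inner at some vertex of $C_p$.

First, $p$ is not inner at $x$. If it were, then since one of its edges at $x$ is kept, Lemma 3(ii) would give $(x,p_1),(x,p_k)\in D$ for the basic $p_1,p_k$ at $x$. As $p$ is a strict convex combination of $p_1$ and $p_k$, the number $V=f_p(x)$ is the same strict convex combination of $f_{p_1}(x),f_{p_k}(x)\le V$. Both would equal $V$, so $p_1,p_k\in N$, contradicting that $p$ is extreme.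

So $p$ is basic at $x$. By Lemma 3(i) both edges of $C_p$ at $x$ are kept, in particular the one arriving at $x$, say from $x'$. By (7), $f_p(x')\ge f_p(x)=V$; also $(x',p)\in D$. Hence $(x',p)\in T$, and the same reasoning applies at $x'$. Going backward around $C_p$ in this way, we reach a vertex where $p$ is inner, with the pair in $T$; this was just excluded. So $V\le0$.

**Step 4 (the minimum is at least $0$, and conclusion).** Suppose $W=\min_Df<0$, and define $T,N$ with $W$ in place of $V$. Take $p$ extreme in $\operatorname{conv}N$ and $(x,p)\in T$. As before $p$ is not a wall of $B$. It is not inner at $x$, since then $W$ would be a strict convex combination of two values that are $\ge W$. So $p$ is basic at $x$, and the edge leaving $x$, to $x''$ say, is kept. By (7), $f_p(x'')\le W$, hence $(x'',p)\in T$. Going forward around $C_p$ we reach a vertex where $p$ is inner, a contradiction. So $f=0$ on $D$. Both endpoints of any kept edge give pairs in $D$, so no inequality in (7) is strict. This contradiction proves the first claim of Theorem B.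

**Step 5 (simplicial arrangements satisfy the hypothesis).** We show that in a simplicial essential arrangement in $\mathbb R^3$ an uncut hyperplane $p$ is a wall of $B$. Choose a wall $(S,p)$ with $|S|$ minimal, and suppose $S\ne\emptyset$. By the third consequence of Lemma 1, $S$ has a facet in some $s\in S$, and $s\ne p$ as $p\notin S$. As $S$ is a spherical triangle, its sides on $p$ and $s$ share a vertex $x$. In the notation of Section 3 at $x$, $p$ is basic, say $p=p_1$, and $(S,p)$ is one of its two walls there. So $S=S_0$ or $S=S_0p_2\cdots p_k$. The set $S_0$ contains no hyperplane through $x$, but $s\in S$ passes through $x$; so $S\ne S_0$. Then $(S_0,p)$ is a wall with $|S_0|<|S|$, contradicting minimality. So $S=\emptyset$, and $p$ is a wall of $B$. $\blacksquare$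

## 10. At most five hyperplanes

**Theorem C.** If $|\mathcal A|\le5$, in any dimension, and $\mathrm{PR}(\mathcal A,B)$ is a lattice, then all quotient fans are polytopal.

*Proof.* **Step 1 (reduce to essential arrangements).** Let $L$ be the intersection of all hyperplanes. Passing to $\mathbb R^d/L$ changes neither the poset nor the congruence, and $\mathcal F_\equiv$ is the preimage of the quotient fan there. If the latter is the normal fan of $Q$, where $Q$ lies in the dual space $L^\perp\subset\mathbb R^d$, then $\mathcal F_\equiv$ is the normal fan of the same $Q$ in $\mathbb R^d$. So let $\mathcal A$ be essential of rank $r$. Since $B$ is simplicial, its wall normals $q_1,\dots,q_r$ form a basis. The other normals are nonnegative on $\overline B=\{x:\langle q_i,x\rangle\ge0\text{ for all }i\}$, so they are nonnegative combinations of the $q_i$. If $r\le2$, use Lemma 4.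

**Step 2 (rank 3: the cases that are immediate).** Scale normals by $\langle\beta,p\rangle=1$. They become points of the triangle $\Delta=\operatorname{conv}(q_1,q_2,q_3)$: the three corners and at most two further points. A hyperplane is cut iff its point lies strictly between two other points on a line. The corners are walls of $B$, so they are not cut. If all further points are cut, Theorem B applies. If no hyperplane is cut, then by Lemma 3(i) every circle is entirely kept or entirely contracted; set $\omega=1$ on $K$ and $0$ elsewhere. Then $\omega_p^{\rm out}(x)=\omega_p^{\rm in}(x)$ throughout, so (6) holds and Lemma 6 applies. What remains is the case of two further points, $p$ uncut and $p'$ cut.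

**Step 3 (rank 3, remaining case: locate where $p'$ is inner).** We claim that $p'$ is inner at only one antipodal pair of vertices. Suppose $p'$ lay strictly between points of $\{q_1,q_2,q_3,p\}$ on two different lines. These lines meet only in $p'$, so the two pairs are disjoint: one is $\{q_i,q_j\}$, the other $\{q_k,p\}$. Then $p'$ lies on the side $[q_i,q_j]$ of $\Delta$ and strictly between $q_k$ and $p$. So $p$ lies beyond that side, outside $\Delta$, a contradiction. Hence $p'$ is inner exactly at two vertices $x,-x$. By Lemma 3(i) at the other vertices, each of the two half-circles of $C_{p'}$ between $x$ and $-x$ is entirely kept or entirely contracted. All other circles are uncut, hence entirely kept or entirely contracted.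

**Step 4 (rank 3, remaining case: write down the weights).** If both halves of $C_{p'}$ have the same status, $\omega=1$ on $K$ satisfies (6). Otherwise choose the name $x$ so that the kept half runs from $x$ to $-x$ in the orientation of $C_{p'}$. Let $u,w$ be the basic points at $\pm x$, and let $p'=\lambda u+\mu w$ with $\lambda,\mu>0$. By Lemma 3(ii) the edges of $C_u$ and $C_w$ at $x$ are kept, so both circles are entirely kept. The jump of $p'$ is compensated by jumps of $u$ and $w$:

* on $C_{p'}$, $\omega=1$ on the kept half and $0$ on the contracted half;
* on $C_u$, $\omega=1$ from $x$ to $-x$, and $1+\lambda$ from $-x$ to $x$;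
* on $C_w$, $\omega=1$ from $x$ to $-x$, and $1+\mu$ from $-x$ to $x$;
* on all other kept circles $\omega=1$, and on contracted circles $\omega=0$.

At $x$ the differences "out minus in" for $p',u,w$ are $1,-\lambda,-\mu$, and at $-x$ they are $-1,\lambda,\mu$. So the left side of (6) is $\pm(p'-\lambda u-\mu w)=0$ there. At other vertices no weight changes, and the left side is $0$. Lemma 6 applies. This is the repair of Section 4; it succeeds because only one antipodal pair of vertices needs one, and there the jumps at $x$ and $-x$ are opposite.

**Step 5 (rank at least 4, nothing cut).** Now there is at most one further normal, $p=\sum_{i\in I}\alpha_iq_i$ with $\alpha_i>0$ and $|I|\ge2$. Suppose there is no further normal, or $|I|\ge3$. Then any three normals are independent, so no codimension-2 flat lies in three hyperplanes and nothing is inner anywhere. The facets of $\mathcal F$ inside a hyperplane are connected through codimension-2 faces (apply Lemma 1 inside that hyperplane), so by Lemma 3(i) each hyperplane is entirely kept or entirely contracted. Two regions are congruent iff no kept hyperplane separates them. Indeed, if none does, a generic segment between them crosses only contracted walls. Conversely, congruent regions are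 joined through contracted walls (Lemma 2), and this path crosses no kept hyperplane. Hence $\mathcal F_\equiv$ is the fan of the subarrangement of kept hyperplanes. This is the normal fan of a zonotope, the Minkowski sum of the segments $[-p_H,p_H]$ over kept $H$: the normal fan of a Minkowski sum is the common refinement of the normal fans.

**Step 6 (rank at least 4, $|I|=2$).** After a linear change of coordinates making the $q_i$ coordinate functions, $\mathcal A$ is the product of a rank-2 arrangement of three lines and rank-1 arrangements. A linear change of coordinates preserves polytopality (transform the polytope by the inverse transpose). The poset of regions is the product of the corresponding posets. The factors are lattices, since each is isomorphic to an interval of the product.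

Every congruence $\theta$ of a product $L\times M$ of finite lattices is a product of congruences (standard; see Grätzer, *General Lattice Theory*). Indeed, define $l\,\theta_L\,l'$ by $(l,0)\,\theta\,(l',0)$ and $\theta_M$ similarly; these are congruences. If $(l,m)\,\theta\,(l',m')$, meeting with $(1,0)$ and with $(0,1)$ gives $l\,\theta_L\,l'$ and $m\,\theta_M\,m'$. Conversely, joining $(l,0)\,\theta\,(l',0)$ with $(0,m)\,\theta\,(0,m')$ gives $(l,m)\,\theta\,(l',m')$.

So $\mathcal F_\equiv$ is a product of quotient fans of rank at most 2. Each is the normal fan of a polytope by Lemma 4, and $\mathcal F_\equiv$ is the normal fan of the product of these polytopes. $\blacksquare$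

By Theorem A the bound in Theorem C is sharp: six hyperplanes suffice for a counterexample, already in dimension 3.
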